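
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Definable one-types do not control definable types\\ in $C$-minimal structures}


\begin{abstract}
Let $M$ be a model of a $C$-minimal theory, and suppose that all $1$-types over $M$ are definable. Are all $n$-types over $M$ definable? This holds for algebraically closed nontrivially valued fields, and its analogue holds for o-minimal theories. We show that it fails in general: a reduct of the Hahn field $F((t^{\mathbb R}))$, with $F$ algebraically closed of characteristic $0$, is a $C$-minimal structure over which all $1$-types are definable but some $2$-type is not. The failure needs two parameter variables. If all $1$-types over $M$ are definable, then for every $n$-type $p$ over $M$ and every formula $\varphi(x,y)$ with $y$ a single variable, the set of $b\in M$ with $\varphi(x,b)\in p$ is definable.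
\end{abstract}

\section{The question and the results}

Let $M$ be a structure in a first-order language $L$. Types are complete types. A type $p(x)$ over $M$ is \emph{definable} if for every $L$-formula $\varphi(x,y)$ there is an $L$-formula $d\varphi(y)$ with parameters from $M$ such that, for all tuples $b$ from $M$,
\[
\varphi(x,b)\in p \iff M\models d\varphi(b).
\]
Equivalently, if $e$ realizes $p$ in an elementary extension $N$ of $M$, then for every $\varphi$ the trace on $M$ of the set defined by $\varphi(e,y)$ in $N$ is definable in $M$. Throughout, ``definable in $M$'' allows parameters from $M$. For $n\ge 1$ let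
\[
T_n(M):\quad\text{every $n$-type over $M$ is definable.}
\]
How much of this must one check? For o-minimal theories $n=1$ is enough: $T_1(M)$ implies $T_n(M)$ for all $n$, a consequence of the Marker--Steinhorn theorem. Among all NIP theories it is not: Chernikov and Simon gave an NIP theory with a model satisfying $T_1$ but not $T_2$. We ask what happens for $C$-minimal theories, where, as in o-minimal theories, definable sets in one variable are as simple as the basic relation permits.

\begin{definition}
A \emph{$C$-set} is a structure $(M,C)$ with $C$ ternary such that, for all $x,y,z,w$,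
\begin{itemize}
\item[(C1)] $C(x,y,z)\rightarrow C(x,z,y)$;
\item[(C2)] $C(x,y,z)\rightarrow \neg C(y,x,z)$;
\item[(C3)] $C(x,y,z)\rightarrow \bigl(C(w,y,z)\vee C(x,w,z)\bigr)$;
\item[(C4)] $x\ne y\rightarrow C(x,y,y)$.
\end{itemize}
It is \emph{dense} if moreover, for all $x\neq y$, there is $z\ne y$ with $C(x,y,z)$. A \emph{$C$-structure} is an expansion of a $C$-set. A $C$-structure $M$ is \emph{$C$-minimal} if for every $N\equiv M$, every subset of $N$ (in one variable) definable with parameters in $N$ is defined by a quantifier-free $\{C\}$-formula with parameters in $N$. A complete theory is \emph{$C$-minimal} if it has a $C$-minimal model; then all its models are $C$-minimal.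
\end{definition}

One should read $C(x,y,z)$ as ``$y$ and $z$ are closer to each other than to $x$''. The guiding example is a valued field with
\[
C(x,y,z)\iff v(x-y)<v(y-z).
\]
Algebraically closed nontrivially valued fields (the models of $\mathrm{ACVF}$) are $C$-minimal for this relation, by work of Holly, Haskell--Macpherson and Macpherson--Steinhorn; and for models $M$ of $\mathrm{ACVF}$, $T_1(M)$ does imply $T_n(M)$ for all $n$. Both this example and the o-minimal case suggest a positive answer to the following question, taken from Cubides-Kovacsics and Delon \cite{CKD}: \emph{if $M$ is a model of a $C$-minimal theory, does $T_1(M)$ imply $T_n(M)$ for all $n\geq1$?}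

The answer is no. To say exactly how it fails, we also keep track of the number of parameter variables. For $n,k\ge 1$ let
\begin{quote}
$T_{n,k}(M)$: for every $n$-type $p(x)$ over $M$ and every $L$-formula $\varphi(x,y)$ with $|x|=n$ and $|y|=k$, the set $\{b\in M^k:\varphi(x,b)\in p\}$ is definable in $M$.
\end{quote}
So $T_n(M)$ is the conjunction of the statements $T_{n,k}(M)$ over all $k$.

\begin{theorem}\label{thm:A}
There are a $C$-minimal theory, all of whose models have dense underlying $C$-sets, and a model $M_0$ of it such that $T_1(M_0)$ holds and $T_{2,2}(M_0)$ fails. In particular $T_n(M_0)$ fails for every $n\ge2$. The structure $M_0$ can be taken to be a reduct of an algebraically closed valued field of equicharacteristic $0$.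
\end{theorem}

\begin{theorem}\label{thm:B}
If $M$ is a model of a $C$-minimal theory and $T_1(M)$ holds, then $T_{n,1}(M)$ holds for all $n\ge1$.
\end{theorem}

\begin{corollary}\label{cor:class}
Let $n,k\ge1$. The implication $T_1(M)\Rightarrow T_{n,k}(M)$ holds for all models $M$ of all $C$-minimal theories if and only if $n=1$ or $k=1$.
\end{corollary}

The idea of the counterexample is as follows. The structure $M_0$ carries, besides $C$, a relation $R$ that compares quotients of field elements, but only up to a precision that depends on the elements. Since $C$-minimality passes to reducts, $R$ creates no new definable sets in one variable, and $T_1(M_0)$ reduces to a question about $C$ alone, settled by the spherical completeness of the field and the Dedekind completeness of its value group $\mathbb R$. A $2$-type, on the other hand, can specify a quotient with unlimited precision, while finitely many parameters from $M_0$ cannot.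

Section~\ref{sec:structure} introduces $M_0$ and the undefinable $2$-type, and shows the mechanism in its simplest form, without parameters. Section~\ref{sec:T1} proves that $M_0$ is $C$-minimal and satisfies $T_1$. Section~\ref{sec:auto} constructs the automorphisms of $M_0$ that defeat every choice of parameters. Section~\ref{sec:B} contains the positive result and the corollary; only the corollary depends on the earlier sections.

\section{The structure and the idea}\label{sec:structure}

\subsection{The Hahn field}

Let $F$ be an algebraically closed field of characteristic $0$, and let $K=F((t^{\mathbb R}))$ be the field of formal series $\sum_{\gamma\in\mathbb R}c_\gamma t^\gamma$ with $c_\gamma\in F$ and well-ordered support. The valuation $v:K^\times\to\mathbb R$ gives the least exponent in the support, and $v(0)=\infty$. A \emph{ball} of $K$ is a set $\{m\in K: v(m-a)\ge\gamma\}$ or $\{m\in K:v(m-a)>\gamma\}$ with $a\in K$ and $\gamma\in\mathbb R$. We use the following standard facts (Krull, Kaplansky): $K$ is algebraically closed, and it is \emph{spherically complete}, that is, every family of balls totally ordered by inclusion has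 nonempty intersection. In particular $K$ is complete. Let $\mathfrak m=\{x\in K:v(x)>0\}$. Factoring out the leading term, every $x\in K^\times$ is uniquely
\begin{equation}\label{eq:normal}
x=c\,t^\gamma u,\qquad c\in F^\times,\quad \gamma=v(x)\in\mathbb R,\quad u\in 1+\mathfrak m .
\end{equation}

\subsection{Quotients known to finite precision}

Consider pairs $(x,y)$ of nonzero elements with the same value $\gamma$. We regard such a pair as a \emph{name} for the quotient $x/y$, an element of value $0$, but a name that can be read only to precision $\gamma$, i.e.\ modulo $\{v>\gamma\}$. The relation $R(x,y,x',y')$ says that two names agree as far as both can be read: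
\[
x,y,x',y'\ne0,\quad v(x)=v(y),\quad v(x')=v(y'),\quad
v\Bigl(\frac xy-\frac{x'}{y'}\Bigr)>\min\bigl(v(x),v(x')\bigr).
\]
Let $L_0=\{C,R\}$, where $C$ comes from the valuation, and let
\[
M_0=(K,C,R).
\]
Both relations are $\emptyset$-definable in the valued field $K$; in this sense $M_0$ is a reduct of $K$. If $K'\succ K$ is an elementary extension of valued fields, the same formulas define an $L_0$-structure $M_0'$ on $K'$, and $M_0'\succ M_0$. The $C$-set of $M_0$ is dense: for $x\ne y$ take $z=y+t^\gamma$ with $\gamma>v(x-y)$. Density is first-order, so it holds in all models of $\mathrm{Th}(M_0)$.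

\subsection{A type that names a unit completely}\label{subsec:type}

Let $z=1+t\in K$. By compactness there are $K'\succ K$ and $\eta\in K'$, $\eta\neq0$, with $v(\eta)>\gamma$ for all $\gamma\in\mathbb R$. Put $\xi=z\eta$, so that $v(\xi)=v(\eta)$ and $\xi/\eta=z$. The pair $(\xi,\eta)$ names $z$ with more than every real precision. For $m,m'\in K$ we have $M_0'\models R(\xi,\eta,m,m')$ if and only if $(m,m')$ belongs to
\begin{equation}\label{eq:D}
D=\Bigl\{(m,m')\in (K^\times)^2:\ v(m)=v(m'),\ v\Bigl(z-\frac m{m'}\Bigr)>v(m)\Bigr\},
\end{equation}
because $\min(v(\xi),v(m))=v(m)$ for $m\neq0$. So if $\operatorname{tp}(\xi,\eta/M_0)$ is definable, then $D$, the set of all pairs that name $z$ as far as they can be read, is definable in $M_0$. We shall show that it is not.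

Note that $z$ itself is an element of $M_0$, but using it as a parameter does not help. The field operations are not part of the structure; the pair $(z,1)$, for instance, names $z$ only to precision $0$, and $(zt^\gamma,t^\gamma)$ only to precision $\gamma$. Finitely many parameters, one expects, determine $z$ only to bounded precision, whereas $D$ determines it completely. Automorphisms make this precise.

\subsection{The case without parameters}

The relations of $M_0$ involve only $v$, differences, and quotients of elements of equal value. The following lemma produces maps that respect all of these.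

\begin{lemma}\label{lem:theta}
Let $\tau$ be an automorphism of the multiplicative group $1+\mathfrak m$ with $v(\tau(u)-1)=v(u-1)$ for all $u$. Define $\theta(0)=0$ and $\theta(c\,t^\gamma u)=c\,t^\gamma\tau(u)$, with $c,\gamma,u$ as in \eqref{eq:normal}. Then $\theta$ is a bijection of $K$ which restricts to an automorphism of the group $K^\times$, preserves $v$, and is an isometry: $v(\theta(x)-\theta(y))=v(x-y)$ for all $x,y\in K$. Consequently $\theta\in\operatorname{Aut}(M_0)$.
\end{lemma}

\begin{proof}
The decomposition \eqref{eq:normal} is multiplicative, so $\theta$ is a group automorphism of $K^\times$, and it preserves $v$ by construction. For the isometry, if $v(x)\ne v(y)$, both sides equal $\min(v(x),v(y))$; if $x=y=0$, there is nothing to prove. Let $v(x)=v(y)=\gamma<\infty$ and $x/y=cu$ with $c\in F^\times$, $u\in1+\mathfrak m$. Then $\theta(x)/\theta(y)=\theta(x/y)=c\,\tau(u)$, so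
\[
v(x-y)=\gamma+v(cu-1),\qquad v(\theta(x)-\theta(y))=\gamma+v(c\,\tau(u)-1).
\]
If $c\neq1$, then $cu$ and $c\,\tau(u)$ both have residue $c\ne1$, and both values are $\gamma$. If $c=1$, they agree by the hypothesis on $\tau$.

A bijective isometry preserves $C$ and its complement. Given nonzero $x,y,x',y'$ with $v(x)=v(y)$ and $v(x')=v(y')$, we have
\[
v\Bigl(\frac{\theta(x)}{\theta(y)}-\frac{\theta(x')}{\theta(y')}\Bigr)
=v\Bigl(\theta\Bigl(\frac xy\Bigr)-\theta\Bigl(\frac{x'}{y'}\Bigr)\Bigr)
=v\Bigl(\frac xy-\frac{x'}{y'}\Bigr).
\]
Since $\theta$ also preserves $v$, it preserves $R$, as well as the complement of $R$.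
\end{proof}

A simple nontrivial choice is $\tau(u)=u^2$. It is injective on $1+\mathfrak m$, because $u^2=u'^2$ gives $u=\pm u'$ and residues exclude the minus sign; it is onto, because a square root in $K$ of an element of $1+\mathfrak m$ has residue $\pm1$, so it or its negative lies in $1+\mathfrak m$; and $v(u^2-1)=v(u-1)+v(u+1)=v(u-1)$, because $u+1$ has residue $2\neq0$. The resulting $\theta$ is an automorphism of $M_0$ that does not preserve $D$: the pair $(zt,t)$ is in $D$, but its image $(z^2t,t)$ is not, since
\[
v(z-z^2)=v(z)+v(1-z)=1\not>1=v(z^2t).
\]
So $D$ is not definable without parameters.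

With parameters, we need automorphisms that fix any given finite set and still move $D$. One would like to apply $\theta$ only to elements of value greater than some bound $\gamma_0$ and leave the others alone. Such a patched map must respect $R$ between the two regions, and with squaring it does not. For $\gamma_0=1$ the pairs $(zt,t)$ and $(zt^2,t^2)$ both name $z$, hence are related by $R$; the first would be fixed, and the second would go to $(z^2t^2,t^2)$, whereas $v(z-z^2)=1\not>1$. The obstruction also shows the remedy. A fixed pair can be read to precision at most $\gamma_0$, so we need $\theta$ to change units only beyond precision $\gamma_0$. We shall replace $u^2$ by $u^{1+\varepsilon}$ with $\varepsilon\in K$ of large value; this is done in Section~\ref{sec:auto}.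

\section{$C$-minimality, and definability of one-types}\label{sec:T1}

\subsection{What $C$-minimality gives}

\begin{lemma}\label{lem:unif}
Let $M$ be a $C$-minimal $L$-structure and $\varphi(x,y)$ an $L$-formula with $x$ a single variable. There are finitely many quantifier-free $\{C\}$-formulas $\psi_1(x,w),\dots,\psi_r(x,w)$ such that
\begin{equation}\label{eq:unif}
M\models\forall y\ \bigvee_{i=1}^r\exists w\,\forall x\,\bigl(\varphi(x,y)\leftrightarrow\psi_i(x,w)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
We may give any finite list of formulas $\psi_i$ a common tuple $w$ by adding dummy variables. If no finite list worked, then the set of formulas $\neg\exists w\,\forall x\,(\varphi(x,y)\leftrightarrow\psi(x,w))$ in $y$, with $\psi$ ranging over all quantifier-free $\{C\}$-formulas, would be finitely satisfiable in $M$. By compactness some $N\equiv M$ would contain a tuple $b$ such that $\varphi(x,b)$ is not equivalent in $N$ to $\psi(x,c)$ for any such $\psi$ and any $c$ from $N$. This contradicts $C$-minimality.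
\end{proof}

\begin{proposition}\label{prop:reduct}
A reduct of a $C$-minimal structure to a language containing $C$ is $C$-minimal. In particular $\mathrm{Th}(M_0)$ is $C$-minimal.
\end{proposition}

\begin{proof}
Let $M$ be $C$-minimal, let $M^-$ be its reduct to a sublanguage $L^-$ containing $C$, and let $\varphi(x,y)$ be an $L^-$-formula with $x$ a single variable. Lemma~\ref{lem:unif}, applied to $M$, gives formulas $\psi_i$ with \eqref{eq:unif}. Now \eqref{eq:unif} is an $L^-$-sentence true in $M^-$, hence true in every $N\equiv M^-$. So each set $\varphi(x,b)$ in such an $N$ is defined by some $\psi_i(x,c)$.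

For the second statement, $K$ is a model of $\mathrm{ACVF}$, so it is $C$-minimal. It remains so when the $\emptyset$-definable relation $R$ is added to the language, because in every structure elementarily equivalent to the expansion the definable sets are the same as without $R$. The structure $M_0$ is a reduct of this expansion.
\end{proof}

For one-types, this means that only atomic formulas in $C$ and equality have to be considered.

\begin{lemma}\label{lem:atomic}
Let $M$ be $C$-minimal, $N\succ M$ and $\xi\in N$. Suppose that for every atomic $\{C\}$-formula $\psi(x,w)$ the set $\{c: N\models\psi(\xi,c)\}$ of tuples from $M$ is definable in $M$. Then $\operatorname{tp}(\xi/M)$ is definable.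
\end{lemma}

\begin{proof}
Taking Boolean combinations, for each quantifier-free $\{C\}$-formula $\psi(x,w)$ we get a formula $d\psi(w)$ over $M$ with $N\models\psi(\xi,c)\Leftrightarrow M\models d\psi(c)$ for all $c$ from $M$. Given $\varphi(x,y)$, take $\psi_1,\dots,\psi_r$ as in \eqref{eq:unif} and put
\[
d\varphi(y):=\bigvee_i\exists w\,\bigl[\forall u\,(\varphi(u,y)\leftrightarrow\psi_i(u,w))\wedge d\psi_i(w)\bigr].
\]
If $b,c$ are from $M$ and $\varphi(u,b)\leftrightarrow\psi_i(u,c)$ holds for all $u\in M$, then it holds for all $u\in N$, so that $\varphi(\xi,b)$ holds if and only if $\psi_i(\xi,c)$ does, i.e.\ if and only if $M\models d\psi_i(c)$. Hence $d\varphi(b)$ implies $\varphi(\xi,b)$. Conversely, if $\varphi(\xi,b)$ holds, choose $i$ and $c$ from $M$ by \eqref{eq:unif}; they witness $d\varphi(b)$.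
\end{proof}

\subsection{One-types over $M_0$}

\begin{proposition}\label{prop:T1}
$T_1(M_0)$ holds.
\end{proposition}

We first reduce the proposition to two relations. Let $p$ be a $1$-type over $M_0$. The type $p$ together with the elementary diagram of the valued field $K$ is finitely satisfiable in $K$, so $p$ is realized by some $\xi$ in a valued field $K'\succ K$, with associated $L_0$-structure $M_0'\succ M_0$. If $\xi\in K$, then $\varphi(\xi,y)$ itself serves as $d\varphi(y)$. Assume $\xi\notin K$.

By Lemma~\ref{lem:atomic} we have to treat atomic $\{C\}$-formulas, and we may suppose that $\xi$ occurs in them, since on tuples from $K$ the others define the same relation in $M_0$ and in $M_0'$. Let $m,m'\in K$. The formula $\xi=m$ is false and $\xi=\xi$ is true. The formulas $C(\xi,\xi,\xi)$, $C(\xi,\xi,m)$, $C(\xi,m,\xi)$, $C(m,m,\xi)$ and $C(m,\xi,m)$ are false, and $C(m,\xi,\xi)$ and $C(\xi,m,m)$ are true because $\xi\ne m$. Since equality of parameters is definable, by (C1) it remains to show that the following two relations on pairs $m\neq m'$ from $K$ are definable in $M_0$: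
\[
\begin{aligned}
P(m,m')&:\quad v(\xi-m)\ge v(m-m') &&(\Leftrightarrow\ \neg C(\xi,m,m')),\\
Q(m,m')&:\quad v(\xi-m)> v(m-m') &&(\Leftrightarrow\ C(m',m,\xi)).
\end{aligned}
\]

The difficulty is that $\xi$ is not in $K$. We replace it by a best approximation $a$ from $K$; this is where spherical completeness is used. Let
\[
\begin{aligned}
J&=\{\gamma\in\mathbb R:\ v(\xi-m)\ge\gamma\text{ for some }m\in K\},\\
J^+&=\{\gamma\in\mathbb R:\ v(\xi-m)>\gamma\text{ for some }m\in K\}.
\end{aligned}
\]
Both are (possibly empty) initial segments of $\mathbb R$, and $J^+\subseteq J$.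

\begin{lemma}\label{lem:best}
There is $a\in K$ such that $v(\xi-a)\ge\gamma$ for all $\gamma\in J$ and $v(\xi-a)>\gamma$ for all $\gamma\in J^+$.
\end{lemma}

\begin{proof}
If $J$ has a maximum $\delta$ and $\delta\in J^+$, choose $a$ with $v(\xi-a)>\delta$; both requirements hold.

Otherwise consider, for $\gamma\in J$, the set $B_\gamma=\{m\in K:v(\xi-m)\ge\gamma\}$. It is nonempty, and if $m_0\in B_\gamma$ then $B_\gamma=\{m\in K: v(m-m_0)\ge\gamma\}$, so it is a ball of $K$. The sets $B_\gamma$ decrease as $\gamma$ increases. By spherical completeness there is $a\in\bigcap_{\gamma\in J}B_\gamma$ (any $a\in K$ if $J=\emptyset$), and the first requirement holds. Let $\gamma\in J^+$. Since we are not in the first case, $\gamma$ is not the maximum of $J$, so there is $\gamma'\in J$ with $\gamma'>\gamma$, and $v(\xi-a)\ge\gamma'>\gamma$.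
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:T1}]
Fix $a$ as in Lemma~\ref{lem:best}. For $m\ne m'$ in $K$ we claim
\begin{align}
P(m,m')&\iff v(a-m)\ge v(m-m')\ \wedge\ v(m-m')\in J,\label{eq:P}\\
Q(m,m')&\iff v(a-m)> v(m-m')\ \wedge\ v(m-m')\in J^+.\label{eq:Q}
\end{align}
Put $\gamma=v(m-m')\in\mathbb R$. If $v(\xi-m)\ge\gamma$, then $\gamma\in J$, so $v(\xi-a)\ge\gamma$ and therefore $v(a-m)\ge\gamma$. Conversely, if $\gamma\in J$ and $v(a-m)\ge\gamma$, then $v(\xi-a)\ge\gamma$ and hence $v(\xi-m)\ge\gamma$. This is \eqref{eq:P}; replacing $\ge$ by $>$ and $J$ by $J^+$ gives \eqref{eq:Q}.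

It remains to express the right-hand sides by $C$. The first conjuncts are $\neg C(a,m,m')$ and $C(m',m,a)$, respectively. For the second conjuncts, we express $v(m-m')$ by distances to $a$.
\begin{itemize}
\item If $v(a-m)\ge v(m-m')$, then also $v(a-m')\ge v(m-m')$, and since $v(m-m')\ge\min(v(a-m),v(a-m'))$ we get $v(m-m')=\min(v(a-m),v(a-m'))$. As $J$ is an initial segment, $v(m-m')\in J$ if and only if $v(a-m)\in J$ or $v(a-m')\in J$ (with $\infty\notin J$).
\item If $v(a-m)>v(m-m')$, then $v(m-m')=v(a-m')$.
\end{itemize}
So it suffices that the sets $\{u\in K:v(a-u)\in J\}$ and $\{u\in K: v(a-u)\in J^+\}$ are definable. Because $\mathbb R$ is Dedekind complete, each of $J$ and $J^+$ is $\emptyset$, $\mathbb R$, $(-\infty,\delta]$ or $(-\infty,\delta)$ for some $\delta\in\mathbb R$. The case $\emptyset$ is trivial. In the last two cases choose $a'\in K$ with $v(a-a')=\delta$. Then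
\[
v(a-u)\in\mathbb R\Leftrightarrow u\ne a,\qquad
v(a-u)\le\delta\Leftrightarrow\neg C(a',a,u),\qquad
v(a-u)<\delta\Leftrightarrow C(u,a,a'). \qedhere
\]
\end{proof}

\section{Automorphisms fixing given parameters}\label{sec:auto}

\subsection{Powers $u^{1+\varepsilon}$}

To raise elements of $1+\mathfrak m$ to the power $1+\varepsilon$ with $\varepsilon\in\mathfrak m$, we use the exponential. For $w\in\mathfrak m$ put $e^w=\sum_{n\ge0}w^n/n!$. Since $F$ has characteristic $0$ and is contained in $K$, we have $v(n!)=0$. So the $n$-th term has value $n\,v(w)$, which tends to infinity because the value group is $\mathbb R$; the series converges as $K$ is complete.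

\begin{lemma}\label{lem:exp}
The map $w\mapsto e^w$ is an isomorphism from $(\mathfrak m,+)$ onto the multiplicative group $1+\mathfrak m$, and $v(e^w-1)=v(w)$ for all $w\in\mathfrak m$.
\end{lemma}

\begin{proof}
The identity $e^{w+w'}=e^we^{w'}$ holds by the binomial theorem, as convergent double series may be rearranged in a complete non-archimedean field. For $w\neq0$ the terms with $n\ge2$ have value at least $2v(w)>v(w)$, so $v(e^w-1)=v(w)$; for $w=0$ this is trivial. It follows that $v(e^w-e^{w'})=v(e^{w'})+v(e^{w-w'}-1)=v(w-w')$; thus the map is injective and continuous.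

For surjectivity, let $u_0\in1+\mathfrak m$ and define $w_i=u_i-1$, $u_{i+1}=u_ie^{-w_i}$. Writing $e^{-w_i}=1-w_i+r_i$ with $v(r_i)\ge2v(w_i)$, we get
\[
w_{i+1}=(1+w_i)(1-w_i+r_i)-1=-w_i^2+(1+w_i)r_i,
\]
so $v(w_{i+1})\ge2v(w_i)$. Hence $w_i\to0$ and $u_i\to1$, the sum $w=\sum_iw_i\in\mathfrak m$ converges, and $e^{w_0+\dots+w_i}=u_0/u_{i+1}$ gives $e^w=u_0$ in the limit.
\end{proof}

Fix $\gamma_0\in\mathbb R$, let $\gamma_1=\max(\gamma_0,1)$ and $\varepsilon=t^{\gamma_1}\in\mathfrak m$. Define
\[
\tau(e^w)=e^{(1+\varepsilon)w}\qquad(w\in\mathfrak m).
\]
Multiplication by $1+\varepsilon$ is an automorphism of $(\mathfrak m,+)$ preserving $v$. Hence, by Lemma~\ref{lem:exp}, $\tau$ is an automorphism of $1+\mathfrak m$ and $v(\tau(e^w)-1)=v((1+\varepsilon)w)=v(w)=v(e^w-1)$. So Lemma~\ref{lem:theta} applies; let $\theta$ be the resulting map. We have $\theta(t^\gamma)=t^\gamma$ for all $\gamma\in\mathbb R$. If $v(u)=0$, write $u=ce^w$ with $c\in F^\times$ and $w\in\mathfrak m$; then $\theta(u)-u=u(e^{\varepsilon w}-1)$, so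
\begin{equation}\label{eq:close}
v(\theta(u)-u)=v(\varepsilon w)=\gamma_1+v(w)>\gamma_0 .
\end{equation}
This is the property that squaring lacked: $\theta$ changes elements of value $0$ only beyond precision $\gamma_0$.

\subsection{Patching}

\begin{proposition}\label{prop:sigma}
Define $\sigma(x)=x$ if $v(x)\le\gamma_0$ and $\sigma(x)=\theta(x)$ if $v(x)>\gamma_0$. Then $\sigma\in\operatorname{Aut}(M_0)$, and $\sigma$ fixes $0$ and all elements of value at most $\gamma_0$.
\end{proposition}

\begin{proof}
Since $\theta$ is a bijection preserving $v$, it permutes $\{v>\gamma_0\}$; so $\sigma$ is a bijection preserving $v$, and $\sigma(0)=\theta(0)=0$.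

\emph{$\sigma$ preserves $C$ and its complement}, because it is an isometry. On each of the two regions $\{v\le\gamma_0\}$ and $\{v>\gamma_0\}$ this is clear. If $v(x)\le\gamma_0<v(y)$, then $v(\sigma(x)-\sigma(y))=v(x)=v(x-y)$.

\emph{$\sigma$ preserves $R$ and its complement.} As $\sigma$ preserves $v$, we may consider nonzero $x,y,x',y'$ with $v(x)=v(y)=\gamma$ and $v(x')=v(y')=\gamma'$. If $\gamma,\gamma'\le\gamma_0$, nothing is moved. If $\gamma,\gamma'>\gamma_0$, then $\sigma$ agrees with $\theta$ on all four elements, and $\theta\in\operatorname{Aut}(M_0)$. Let $\gamma\le\gamma_0<\gamma'$, and put $u=x'/y'$, so that $\sigma(x')/\sigma(y')=\theta(u)$ and $\min(\gamma,\gamma')=\gamma$. By \eqref{eq:close}, $v(\theta(u)-u)>\gamma_0\ge\gamma$, hence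
\[
v\Bigl(\frac xy-u\Bigr)>\gamma\iff v\Bigl(\frac xy-\theta(u)\Bigr)>\gamma ,
\]
that is, $R(x,y,x',y')\Leftrightarrow R(\sigma(x),\sigma(y),\sigma(x'),\sigma(y'))$. The case $\gamma'\le\gamma_0<\gamma$ is the same, because $R$ is unchanged when the two pairs are interchanged.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

By Propositions~\ref{prop:reduct} and \ref{prop:T1}, $\mathrm{Th}(M_0)$ is $C$-minimal and $T_1(M_0)$ holds; density was noted in Section~\ref{sec:structure}. Let $z=1+t$, $\eta$, $\xi=z\eta$ and $D$ be as in Section~\ref{subsec:type}. We show that $D$ is not definable in $M_0$.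

Suppose $D$ is definable over a finite tuple $c$ from $K$. Choose $\gamma_0\in\mathbb R$ with $v(c_i)\le\gamma_0$ for every $c_i\ne0$, and let $\gamma_1,\theta,\sigma$ be as above. By Proposition~\ref{prop:sigma}, $\sigma$ is an automorphism of $M_0$ fixing $c$, so $\sigma(D)=D$. Let $\gamma=\gamma_1+1>\gamma_0$. The pair $(zt^\gamma,t^\gamma)$ is in $D$. Both entries have value $\gamma>\gamma_0$, so
\[
\sigma(zt^\gamma,t^\gamma)=(\theta(z)t^\gamma,t^\gamma)\in D,
\qquad\text{i.e.}\qquad v(z-\theta(z))>\gamma=\gamma_1+1.
\]
But $z=e^w$ with $v(w)=v(z-1)=1$, so \eqref{eq:close} gives $v(\theta(z)-z)=\gamma_1+1$, a contradiction.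

Since $D=\{(m,m')\in K^2: R(x,y,m,m')\in p\}$ for $p=\operatorname{tp}(\xi,\eta/M_0)$, the statement $T_{2,2}(M_0)$ fails. For $n\ge2$ the $n$-type of $(\xi,\eta,\dots,\eta)$ over $M_0$ is not definable either, as the same formula in its first two coordinates shows. So $T_n(M_0)$ fails. \qed

\section{One parameter variable}\label{sec:B}

In the example the undefinable trace is a subset of $K^2$. We now show that traces in one variable are always definable once $T_1(M)$ holds. By $C$-minimality such a trace is described by atomic formulas in $C$ with parameters from an elementary extension $N$ of $M$. These involve up to two new parameters, while $T_1(M)$ controls the type of only one element at a time. The point is that, except when the trace is trivially definable, one of the two parameters can be replaced by an element of $M$.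

Recall how this looks in a valued field. For fixed $s$, the relation $C(s,y,z)$ is an equivalence relation on the elements different from $s$, whose classes are the balls $\{y:v(y-y_0)>v(s-y_0)\}$; a class may be described by any of its elements. And for $s\ne s'$, the set $\{m: C(m,s,s')\}$ is the complement of the smallest ball $\{m:v(m-s)\ge v(s-s')\}$ containing $s$ and $s'$; if this ball contains a point $m_0$, then $m_0$ together with at least one of $s,s'$ spans the same ball. The proof derives what is needed from the axioms.

\begin{proof}[Proof of Theorem~\ref{thm:B}]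
Let $p$ be an $n$-type over $M$, realized by $e$ in $N\succ M$, and let $\varphi(x,y)$ be a formula with $y$ a single variable. We must show that $\{b\in M:N\models\varphi(e,b)\}$ is definable in $M$. As $N\equiv M$, the set defined by $\varphi(e,y)$ in $N$ is also defined by a quantifier-free $\{C\}$-formula with parameters from $N$. So it suffices that the trace on $M$ of each atomic $\{C\}$-formula in the variable $m$, with parameters from $N$, is definable in $M$.

Atomic formulas without $m$, and $m=m$, have trace $\emptyset$ or $M$. The trace of $m=s$ with $s\in N$ has at most one element. By (C2) with $x=y$, the formula $C(m,m,\cdot)$ is false, and then by (C1) so is $C(m,\cdot,m)$. Hence, by (C4), $C(s,m,m)$ is equivalent to $m\ne s$. By (C1), two kinds of formulas remain, with $s,s'\in N$.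

\smallskip
\emph{Case 1: $\{m\in M: C(s,m,s')\}$.} We first show that, for fixed $s\in N$,
\begin{equation}\label{eq:trans}
C(s,y,z)\wedge C(s,z,w)\ \Rightarrow\ C(s,y,w).
\end{equation}
By (C1) we have $C(s,z,y)$, and (C3) with the new element $w$ gives $C(w,z,y)$ or $C(s,w,y)$. Similarly, (C3) applied to $C(s,z,w)$ with the new element $y$ gives $C(y,z,w)$ or $C(s,y,w)$. If $C(s,y,w)$ were false, then $C(s,w,y)$ would be false by (C1), so $C(w,z,y)$ and $C(y,z,w)$ would hold. By (C1) we would then have $C(w,y,z)$ and $C(y,w,z)$, contradicting (C2).

If the trace is empty, we are done. Otherwise choose $m_0\in M$ with $C(s,m_0,s')$. By \eqref{eq:trans} and (C1),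
\[
C(s,m,s')\iff C(s,m,m_0)\qquad\text{for all }m\in M,
\]
and $\{m\in M:C(s,m,m_0)\}$ is definable in $M$ because $\operatorname{tp}(s/M)$ is definable.

\smallskip
\emph{Case 2: $\{m\in M:C(m,s,s')\}$.} If this is all of $M$, we are done. Otherwise choose $m_0\in M$ with $\neg C(m_0,s,s')$. By (C2), $C(s',s,m_0)$ and $C(s,s',m_0)$ do not both hold. By (C1) the set under consideration and the condition on $m_0$ are symmetric in $s,s'$, so we may assume $\neg C(s',s,m_0)$. Then
\[
C(m,s,s')\iff C(m,s,m_0)\qquad\text{for all }m\in M.
\]
For the direction from left to right, (C3) applied to $C(m,s',s)$ with the new element $m_0$ gives $C(m_0,s',s)$, which is excluded, or $C(m,m_0,s)$, which is equivalent to $C(m,s,m_0)$ by (C1). For the other direction, (C3) applied to $C(m,m_0,s)$ with the new element $s'$ gives $C(s',m_0,s)$, which is excluded, or $C(m,s',s)$, which is equivalent to $C(m,s,s')$ by (C1). Again $\{m\in M: C(m,s,m_0)\}$ is definable in $M$ because $\operatorname{tp}(s/M)$ is definable.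
\end{proof}

With two parameter variables this argument is not available, since $C$-minimality describes definable sets in one variable only. The set $D$ of \eqref{eq:D} shows that the loss is real.

\begin{proof}[Proof of Corollary~\ref{cor:class}]
If $n=1$, the implication is trivial, because $T_1(M)$ is the conjunction of all $T_{1,k}(M)$. If $k=1$, it is Theorem~\ref{thm:B}. Let $n,k\ge2$, and let $M_0$, $\xi,\eta$ and $D$ be as in the proof of Theorem~\ref{thm:A}. Consider the $n$-type of $(\xi,\eta,\dots,\eta)$ over $M_0$ and the formula $R(x_1,x_2,y_1,y_2)$, regarded as a formula in $x_1,\dots,x_n$ and $y_1,\dots,y_k$ with dummy variables. The resulting subset of $K^k$ is $D\times K^{k-2}$. It is not definable in $M_0$, since its projection $D$ to the first two coordinates is not. So $T_1(M_0)$ holds and $T_{n,k}(M_0)$ fails.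
\end{proof}

\begin{thebibliography}{1}
\bibitem{CKD}
Pablo Cubides-Kovacsics and Fran\c{c}oise Delon,
\emph{Definable types in algebraically closed valued fields},
arXiv:1410.3589 (2014).
\end{thebibliography}

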